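\title{Complete sets of linear inferences are never minimal}

\begin{abstract}
A linear inference is a valid implication between two Boolean formulas in negation normal form, in each of which every variable occurs at most once. Linear inferences can be used as rewrite rules modulo associativity, commutativity and the unit laws, and a set of them is complete if it derives every linear inference. We prove that a complete set stays complete when finitely many rules are removed from it. Hence no finite set is complete and no complete set is minimal under inclusion, which confirms a belief stated by Das and Rice. The proof isolates a class of inferences, the reduced primes, that generate all others, that can only be derived in a single step by a rule with at least as many variables, and that form a directed and unbounded family under substitution of constants. As a consequence, completeness is equivalent to deriving infinitely many members of one fixed increasing sequence of inferences.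
\end{abstract}

\section{Introduction}

\subsection{Linear inferences and derivations}\label{sec:setting}

Fix a countably infinite set of propositional variables. A \emph{literal} is a variable $x$ or its negation $\neg x$. \emph{Formulas} are built from literals and the constants $\top,\bot$ with the binary connectives $\land$ and $\lor$, so that negation occurs only on variables. A formula is \emph{linear} if each variable occurs in it at most once, where $\neg x$ counts as an occurrence of $x$. A \emph{linear inference} is a valid implication $\phi\to\psi$ in which both $\phi$ and $\psi$ are linear, and $L$ denotes the set of all linear inferences. Linearity excludes the implications that copy or merge a variable, such as $x\to x\land x$ and $x\lor x\to x$. What remains may discard a variable ($x\to\top$), introduce one ($\bot\to x$), or regroup the given variables, as in \emph{switch} and \emph{medial}: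
\[
\mathsf s:\ x\land(y\lor z)\to(x\land y)\lor z,\qquad\qquad
\mathsf m:\ (w\land x)\lor(y\land z)\to(w\lor y)\land(x\lor z).
\]

A linear inference is used as a rewrite rule. A \emph{substitution} $\sigma$ assigns a formula to each variable; constants are allowed. It acts homomorphically on $\land,\lor,\top,\bot$, and $\sigma(\neg x)$ is the negation normal form of $\neg\sigma(x)$, computed by De Morgan's laws together with $\neg\neg y=y$, $\neg\top=\bot$ and $\neg\bot=\top$. A \emph{context} $K$ is a formula with one distinguished leaf, the hole, and $K[A]$ is the result of placing $A$ in the hole. Rewriting takes place modulo the congruence $=_{\mathsf{acu}}$ generated by associativity and commutativity of $\land$ and of $\lor$, the identity laws $A\land\top=A$ and $A\lor\bot=A$, and the absorption laws $A\land\bot=\bot$ and $A\lor\top=\top$.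

Let $X\subseteq L$; its elements are called \emph{rules}. An \emph{$X$-step} leads from $\chi$ to $\chi'$ if $\chi=_{\mathsf{acu}}K[\sigma(\alpha)]$ and $\chi'=_{\mathsf{acu}}K[\sigma(\beta)]$ for some rule $\alpha\to\beta$ in $X$, substitution $\sigma$ and context $K$. The set $X$ \emph{derives} $\phi\to\psi$ if there are formulas $\phi=\chi_0,\chi_1,\dots,\chi_k=\psi$, taken up to $=_{\mathsf{acu}}$, such that an $X$-step leads from $\chi_i$ to $\chi_{i+1}$ for each $i<k$. The intermediate formulas need not be linear. A rule $\rho$ derives $\phi\to\psi$ if $\{\rho\}$ does, and \emph{in one step} if $k=1$ is possible. The set $X$ is \emph{complete} if it derives every inference in $L$.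

Two properties of derivations are used throughout. First, every step is a valid implication: substitution preserves validity, contexts are monotone because they are built with $\land$ and $\lor$ only, and the $\mathsf{acu}$ equations are logical equivalences. Second, applying a substitution or a context to all formulas of a derivation gives a derivation of the same length by the same rules. Hence, if $Y$ derives every rule of $Z$, then $Y$ derives everything that $Z$ derives.

\begin{remark}
Taking formulas up to $=_{\mathsf{acu}}$ means that the empty derivation ($k=0$) derives $\phi\to\psi$ whenever $\phi=_{\mathsf{acu}}\psi$. If one requires $\phi=\psi$ literally when $k=0$, the same sets are complete. Indeed, a set that is complete in either reading derives $\mathsf s$, whose sides are not logically equivalent, by a derivation with $k\ge1$; substituting $\top,\bot,A$ for $x,y,z$ gives a derivation with $k\ge1$ from $\top\land(\bot\lor A)$ to $(\top\land\bot)\lor A$, and both are $\mathsf{acu}$-equivalent to $A$.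
\end{remark}

\subsection{Minimal complete sets}

The set $L$ is complete, and highly redundant. It is known that $\{\mathsf s,\mathsf m\}$ derives every linear inference on at most $4$ variables. One would like a basis for all of $L$: a complete set from which no rule can be removed. Das and Rice \cite{DR} state as a belief, without proof, that ``there cannot exist a minimal set (w.r.t.\ set inclusion) that is complete, i.e.\ derives all of $L$, as infinite descending sequences (w.r.t.\ set inclusion) may exist.'' The problem is thus to decide whether there is a set $X\subseteq L$ that derives all of $L$ while no proper subset of $X$ does.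

General considerations do not settle it. A finite complete set would contain a minimal one, so the belief includes the claim that no finite set is complete. Descending sequences only obstruct the use of Zorn's lemma: the sets $\{n,n+1,\dots\}$ all generate the additive group $\mathbb Z$ and have empty intersection, and yet $\{1\}$ is a minimal generating set. At the other extreme, let a set $Y\subseteq\mathbb N$ ``generate'' every number that is at most some element of $Y$; then the sets that generate $\mathbb N$ are the infinite ones, and none is minimal. One might expect $L$ to be of the first kind, with the inferences that cannot be split into simpler ones forming a basis. We show that it is of the second kind.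

\begin{theorem}\label{thm:main}
Let $X\subseteq L$ be complete and let $F\subseteq X$ be finite. Then $X\setminus F$ is complete. Consequently no finite set is complete, and there is no complete set that is minimal with respect to inclusion.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $X\subseteq L$ be complete.
\begin{enumerate}
\item[(1)] If $X=X_1\cup\dots\cup X_m$, then some $X_j$ is complete.
\item[(2)] For each $n$, the set of rules of $X$ having more than $n$ variables that occur on both sides is complete.
\item[(3)] $X$ contains infinitely many pairwise disjoint complete subsets, and there is a sequence $X\supsetneq X^1\supsetneq X^2\supsetneq\cdots$ of complete sets with $\bigcap_nX^n=\emptyset$.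
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:ladder}
There is a fixed sequence $P_1,P_2,\dots$ of linear inferences, each $P_{k+1}$ deriving $P_k$, such that for every $Y\subseteq L$ the following are equivalent: \textup{(i)} $Y$ is complete; \textup{(ii)} $Y$ derives $P_k$ for infinitely many $k$; \textup{(iii)} for infinitely many $k$, some single rule of $Y$ derives $P_k$ in one step.
\end{theorem}

\subsection{Removing switch}\label{sec:idea}

The mechanism is visible in the claim that $\mathsf s$ can be removed from any complete set $X$. Consider the inference $q:\Lambda\to\Omega$ on eight variables given by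
\begin{equation}\label{eq:q}
\begin{aligned}
\Lambda&=\big((w\land w')\lor(x\land x')\big)\land\big((y\land y')\lor(z\land z')\big),\\
\Omega&=(w\land y)\lor\Big(\big(x\lor(w'\land z')\big)\land\big((x'\land y')\lor z\big)\Big).
\end{aligned}
\end{equation}
Substitute $\top$ for $w',x',y'$ and $\bot$ for $z,z'$. Then
\begin{align*}
\Lambda\ &\text{ becomes }\ \big((w\land\top)\lor(x\land\top)\big)\land\big((y\land\top)\lor(\bot\land\bot)\big)=_{\mathsf{acu}}y\land(w\lor x),\\
\Omega\ &\text{ becomes }\ (w\land y)\lor\big((x\lor(\top\land\bot))\land((\top\land\top)\lor\bot)\big)=_{\mathsf{acu}}(y\land w)\lor x,
\end{align*}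
which is $\mathsf s$ up to the names of the variables. So $q$ derives $\mathsf s$. We shall see that $q$ is valid and so rigid that any derivation of it contains one step that already derives it, by a rule $\rho$ with at least eight variables. As $X$ is complete, it contains such a $\rho$, and $\rho\neq\mathsf s$. Now $\rho$ derives $q$, which derives $\mathsf s$. So $X\setminus\{\mathsf s\}$ derives every rule of $X$ and is complete. Although $\mathsf s$ cannot be split into simpler inferences, it is a shadow of a larger inference that cannot be split either.

The general proof shows that every such inference is a shadow of larger ones. Section~\ref{sec:primes} defines \emph{reduced primes}, of which $\mathsf s$, $\mathsf m$ and $q$ are examples, and the relation $p\preceq P$, which holds when $p$ arises from $P$ by substituting constants. Three facts are then proved.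
\begin{itemize}
\item \emph{Generation} (Section~\ref{sec:generate}): a set that derives all reduced primes is complete.
\item \emph{One step} (Section~\ref{sec:onestep}): if $Y$ derives a reduced prime with $n$ variables, then a single rule of $Y$, with at least $n$ variables common to its two sides, derives it in one step.
\item \emph{Directedness} (Sections~\ref{sec:join}--\ref{sec:large}): any two reduced primes lie below a third, and every reduced prime lies below reduced primes with arbitrarily many variables.
\end{itemize}
The theorems follow quickly (Section~\ref{sec:proofs}). The third fact is the main difficulty. It rests on a construction that joins two reduced primes along a pair of variables, and on two special features of $q$.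

\section{Linear formulas and their types}\label{sec:types}

We write $0,1$ for the truth values and identify them with $\bot,\top$ when they are substituted. For formulas $f,g$, the relation $f\le g$ means that $f\to g$ is valid, $f\equiv g$ is logical equivalence, and $f<g$ means $f\le g$ and $f\not\equiv g$. For a partial assignment $\alpha$ of truth values to variables, $f|\alpha$ is the result of substituting the corresponding constants; $f|_{u=c}$ is the case of a single variable. We write $=_{AC}$ for equality up to associativity and commutativity. Formulas are viewed as binary trees whose leaves carry literals or constants. Three elementary facts about a linear formula $h$ are used freely.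

\emph{Monotonicity.} The function $h$ is monotone in each variable that occurs positively (as $x$) and antitone in each variable that occurs negatively (as $\neg x$).

\emph{Elimination of constants.} Applying $A\land\top\mapsto A$, $A\lor\bot\mapsto A$, $A\land\bot\mapsto\bot$, $A\lor\top\mapsto\top$ (up to commutativity) as long as possible turns $h$ into an $\mathsf{acu}$-equivalent formula that is $\top$, $\bot$, or linear and constant-free. The variables that survive keep their polarity.

\emph{Neutralization.} A constant-free linear formula is true when all its literals are true and false when all are false. Let $K$ be a constant-free linear context. Along the path from the hole to the root, make each side formula that is attached by $\land$ true and each one attached by $\lor$ false; this is possible because the side formulas have disjoint sets of variables. The resulting assignment $\alpha$ to the variables of $K$ satisfies $(K|\alpha)[B]\equiv B$ for every formula $B$. Taking the hole at a leaf shows that a constant-free linear formula depends on each of its variables.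

For a finite set $V\neq\emptyset$ of variables, a \emph{positive linear formula on $V$} is a formula without constants and negations in which each variable of $V$ occurs exactly once and no other variable occurs.

To compare such formulas we need a description that ignores bracketing and is determined by the Boolean function. For distinct variables $u,v$ occurring in a linear formula $h$, the \emph{type} $t_h(u,v)\in\{\land,\lor\}$ is the connective at the lowest common ancestor of their leaves, that is, the main connective of the smallest subformula containing both. In $x\land(y\lor z)$ the pairs $xy$ and $xz$ have type $\land$ and $yz$ has type $\lor$. The first lemma says that types can be read off from the function.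

\begin{lemma}\label{lem:types}
Let $u\neq v$ be variables.
\begin{enumerate}
\item[(a)] Let $h$ be linear, $\circ\in\{\land,\lor\}$, and let $\alpha$ assign all variables of $h$ other than $u,v$ so that $h|\alpha\equiv u\circ v$. Then $u,v$ occur positively in $h$ and $t_h(u,v)=\circ$.
\item[(b)] If $\phi$ is positive linear on $V\ni u,v$, there is an assignment $\gamma$ on $V\setminus\{u,v\}$ with $\phi|\gamma\equiv u\circ v$ for $\circ=t_\phi(u,v)$.
\item[(c)] Let $h$ be linear, $\phi$ positive linear on $V\ni u,v$, and $h|\beta\equiv\phi$ for a partial assignment $\beta$. Then $u,v$ occur positively in $h$ and $t_h(u,v)=t_\phi(u,v)$.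
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $u\circ v$ depends on $u$ and $v$ and is antitone in neither, so both occur positively in $h$. Write $h=K[B*C]$, where $B*C$ is the subformula at the lowest common ancestor, $u$ occurs in $B$ and $v$ in $C$. The context $K|\alpha$ has no variables, so it computes a monotone unary function of its hole; this function is not constant, because $h|\alpha$ is not, so it is the identity. Thus $B|\alpha*C|\alpha\equiv u\circ v$, where $B|\alpha$ is equivalent to one of $0,1,u$ and $C|\alpha$ to one of $0,1,v$. Dependence on both variables forces $B|\alpha\equiv u$ and $C|\alpha\equiv v$, and then $*=\circ$.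

(b) Write $\phi=K[B'[u]\circ C'[v]]$ up to commutativity and neutralize the contexts $K,B',C'$.

(c) Since $h|\beta$ depends on all variables of $V$, none of them is assigned by $\beta$. Extend $\beta$ by the assignment $\gamma$ of (b), and arbitrarily on the remaining variables outside $V$; then apply (a).
\end{proof}

For $h$ positive linear on $V$, the \emph{$\land$-graph} of $h$ has vertex set $V$ and an edge for each pair of type $\land$; the \emph{$\lor$-graph} is its complement.

\begin{lemma}\label{lem:unique}
Let $h$ be positive linear on $V$.
\begin{enumerate}
\item[(a)] For $h'$ positive linear on $V$, the conditions $h\equiv h'$, $t_h=t_{h'}$ and $h=_{AC}h'$ are equivalent.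
\item[(b)] If $f$ is linear and $f\equiv h$, then $f=_{\mathsf{acu}}h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $h=_{AC}h'$ implies $h\equiv h'$, which implies $t_h=t_{h'}$ by Lemma~\ref{lem:types}(c). Assume $t_h=t_{h'}$ and induct on $|V|$; the case $|V|=1$ is immediate. If the main connective of a positive linear formula is $\land$, its $\land$-graph is connected, since all pairs across the two arguments are edges. If the main connective of $h$ is $\lor$, write $h=_{AC}h_1\lor\dots\lor h_m$ with $m\ge2$ and each $h_i$ a variable or a conjunction. Each $h_i$ has a connected $\land$-graph, and pairs across different $h_i$ have type $\lor$. So the $\land$-graph of $h$ is disconnected, and its components are the variable sets of the $h_i$. The same holds with $\land$ and $\lor$ exchanged. Therefore the types determine the main connective and the partition of $V$ into the variable sets of the $h_i$, and the induction hypothesis applies to each part.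

(b) Eliminating constants from $f$ gives a constant-free linear formula $f'$, as $h$ is not constant. Both $f'$ and $h$ depend on exactly their own variables, so $f'$ has variable set $V$. A variable occurring negatively in $f'$ would make the function both antitone and monotone in it, hence independent of it. So $f'$ is positive linear on $V$, and (a) applies.
\end{proof}

A set $M\subseteq V$ is a \emph{module} of $h$ if $t_h(u,m)=t_h(u,m')$ for all $u\in V\setminus M$ and $m,m'\in M$. When this equation fails we say that $u$ \emph{distinguishes} $m$ and $m'$. The variable set of a subformula is a module, because a leaf $u$ outside the subformula has the same lowest common ancestor with every leaf inside. Part (c) of the next lemma is a converse.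

\begin{lemma}\label{lem:structure}
Let $h$ be positive linear on $V$.
\begin{enumerate}
\item[(a)] For $\emptyset\neq U\subseteq V$ there is a positive linear formula $h_U$ on $U$ whose types are those of $h$.
\item[(b)] If $V=S\sqcup S'$ with $S,S'\neq\emptyset$ and all pairs across $S,S'$ have type $\circ$, then $h=_{AC}h_S\circ h_{S'}$.
\item[(c)] If $M\neq\emptyset$ is a module of $h$ and $r\notin V$ is a variable, then $h=_{AC}F[A/r]$, the result of substituting $A$ for $r$ in $F$, for some $A$ positive linear on $M$ and $F$ positive linear on $(V\setminus M)\cup\{r\}$.
\item[(d)] There are no distinct $a,b,c,d\in V$ with $ab,bc,cd$ of type $\land$ and $ac,bd,ad$ of type $\lor$.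
\item[(e)] If $Q\subseteq V$ is a maximal set of variables that pairwise have type $\land$, then $h$ is true when exactly the variables of $Q$ are true.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Delete the leaves outside $U$ one at a time, replacing a subformula $x*B$ or $B*x$ by $B$. The node that disappears is not the lowest common ancestor of two remaining leaves, so their types do not change.

(b) Both sides have the same types; apply Lemma~\ref{lem:unique}(a).

(c) Choose $m_0\in M$, let $A=h_M$, and let $F$ be $h_{(V\setminus M)\cup\{m_0\}}$ with $m_0$ renamed $r$. In $F[A/r]$, a pair inside $M$ has its type in $A$, a pair outside $M$ has its type in $F$, and a pair $u\notin M$, $m\in M$ has type $t_F(u,r)=t_h(u,m_0)=t_h(u,m)$. Apply Lemma~\ref{lem:unique}(a).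

(d) For $U=\{a,b,c,d\}$ the $\land$-graph of $h_U$ would be the path $a,b,c,d$ and its $\lor$-graph the path $c,a,d,b$. Both are connected, whereas the proof of Lemma~\ref{lem:unique}(a) shows that one of the two graphs is disconnected.

(e) Induct on $h$. If $h$ is a variable $v$, then $Q=\{v\}$. If $h=B\lor C$, then $Q$ lies among the variables of one argument and is maximal there, so that argument is true. If $h=B\land C$, a variable of $B$ has type $\land$ with every variable of $C$, so the part of $Q$ in $B$ is maximal in $B$, and likewise for $C$; both arguments are true.
\end{proof}

A quadruple as in (d), an induced path on four vertices in the $\land$-graph, is called a \emph{forbidden path} $a,b,c,d$.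

\section{Primes and restriction}\label{sec:primes}

\subsection{Trivial inferences}

An inference such as $x\land y\to x\lor y$ is valid for a weak reason: it stays valid when the two occurrences of $y$ are treated as unrelated. Such variables must be set aside, since they let an inference factor through one with fewer variables, here $x\land y\to x\to x\lor y$.

For a linear formula $f$ and a variable $u$, let $f^u$ and $f_u$ be obtained by replacing the literal of $u$ in $f$, if there is one, by $\top$ and by $\bot$. By monotonicity, $f^u\equiv f|_{u=0}\lor f|_{u=1}$ and $f_u\equiv f|_{u=0}\land f|_{u=1}$, so $f^u$ and $f_u$ depend only on the function $f$, and $f_u\le f\le f^u$. A linear inference $f\to g$ is \emph{trivial at $u$} if $f^u\le g_u$. Two observations follow from the description of $f^u$ and $g_u$ as functions.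
\begin{itemize}
\item[(T1)] If $f\le h\le h'\le g$ and $h\to h'$ is trivial at $u$, then so is $f\to g$, as $f^u\le h^u\le h'_u\le g_u$.
\item[(T2)] If $f\to g$ is trivial at $u$ and $\beta$ does not assign $u$, then $f|\beta\to g|\beta$ is trivial at $u$. In particular, if $f|\beta\equiv g|\beta\equiv\phi$ and $\phi$ depends on $u$, then $f\to g$ is not trivial at $u$, as $\phi^u\not\le\phi_u$.
\end{itemize}

\begin{lemma}\label{lem:normal}
Let $f\to g$ be a linear inference with variables in a finite set $U\neq\emptyset$, not trivial at any $u\in U$. Then $f$ and $g$ depend on each $u\in U$, and $u$ has the same polarity in both. After substituting $\neg u$ for each negatively occurring $u$ and eliminating constants, $f$ and $g$ are positive linear on $U$.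
\end{lemma}

\begin{proof}
If $f$ does not depend on $u$, then $f^u\equiv f\le g|_{u=c}$ for both values $c$, so $f^u\le g_u$. If $g$ does not depend on $u$, then $f|_{u=c}\le g\equiv g_u$ for both $c$. If the polarities are opposite, let $c$ make the literal of $u$ in $f$ true; then $f^u=f|_{u=c}\le g|_{u=c}=g_u$. Each case contradicts the hypothesis. The last sentence follows because a variable on which a formula depends survives the elimination of constants.
\end{proof}

The formulas met in the course of a derivation may contain constants, negations and auxiliary variables. The next lemma shows that between the two sides of a nowhere trivial inference these features are inessential.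

\begin{lemma}\label{lem:interval}
Let $f\le g$ be positive linear on $U$, with $f\to g$ not trivial at any $u\in U$. Let $h$ be a linear formula, in any variables, with $f\le h\le g$. Then eliminating constants turns $h$ into a positive linear formula on $U$.
\end{lemma}

\begin{proof}
Let $u\in U$. If $h$ does not depend on $u$, or contains it negatively, then $h$ is antitone in $u$ and $f|_{u=1}\le h|_{u=1}\le h|_{u=0}\le g|_{u=0}$, so that $f\to g$ is trivial at $u$. Hence every linear formula between $f$ and $g$ depends on all $u\in U$ and contains them positively.

Eliminate constants in $h$ and suppose that a variable $e\notin U$ remains. Take the smallest subformula containing the leaf of $e$ and some variable of $U$. Up to commutativity it is $B*A$, where $B$ contains $e$ and no variable of $U$, and $A$ contains some $u\in U$. Assign the variables of $B$ so that $B$ is false if $*=\land$ and true if $*=\lor$. The resulting linear formula $h'$ does not depend on $u$, and $f\le h'\le g$ because $f$ and $g$ do not contain the assigned variables. This contradicts the first paragraph.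
\end{proof}

\subsection{Primes}

\begin{definition}
A \emph{prime} $p$ is a linear inference $\phi_p\to\psi_p$ between positive linear formulas on a set $V_p$ such that $\phi_p\not\equiv\psi_p$, the inference is not trivial at any $v\in V_p$, and no positive linear $h$ on $V_p$ satisfies $\phi_p<h<\psi_p$. A pair $\{u,v\}\subseteq V_p$ is \emph{changed} if $t_{\phi_p}(u,v)\neq t_{\psi_p}(u,v)$; it is \emph{removed} if $\land$ becomes $\lor$ and \emph{added} if $\lor$ becomes $\land$. A \emph{common module} of $p$ is a module of both $\phi_p$ and $\psi_p$, and $p$ is \emph{reduced} if it has no common module $M$ with $2\le|M|<|V_p|$.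
\end{definition}

The words ``removed'' and ``added'' refer to edges of the $\land$-graph. By Lemma~\ref{lem:unique}(a) every prime has a changed pair; in particular $|V_p|\ge2$. Lemma~\ref{lem:interval} strengthens the defining property at once.

\begin{lemma}\label{lem:gap}
If $p$ is a prime and $h$ is any linear formula with $\phi_p\le h\le\psi_p$, then $h\equiv\phi_p$ or $h\equiv\psi_p$.
\end{lemma}

To show that a given $f\to g$ is prime, we look for assignments $\beta$ under which both sides become the same positive linear formula $\phi$. Such a $\beta$ gives non-triviality at the variables of $\phi$ by (T2), and it fixes the types of these variables in every linear $h$ with $f\le h\le g$, by Lemma~\ref{lem:types}(c), since $h|\beta\equiv\phi$. The remaining types are then constrained by forbidden paths.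

\begin{example}\label{ex:switch}
Switch is a reduced prime whose only changed pair is the removed pair $xz$. Under $z=0$ both sides become $x\land y$, and under $x=1$ both become $y\lor z$. So $\mathsf s$ is nowhere trivial, and every positive linear $h$ between its sides has $xy$ of type $\land$ and $yz$ of type $\lor$. If $xz$ has type $\land$, then $h$ has the types of the left side, and otherwise those of the right side. On the left, $z$ distinguishes $x,y$ and $y$ distinguishes $x,z$; on the right, $x$ distinguishes $y,z$. So no two-element set is a common module.
\end{example}

\begin{example}\label{ex:medial}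
Medial is a reduced prime whose changed pairs are the added pairs $wz$ and $xy$. Both sides become $w\land x$ under $y=z=0$, $y\land z$ under $w=x=0$, $w\lor y$ under $x=z=1$, and $x\lor z$ under $w=y=1$. In an intermediate $h$ the two remaining pairs have the same type: if only $wz$ had type $\land$, then $x,w,z,y$ would be a forbidden path, and if only $xy$ had type $\land$, then $w,x,y,z$ would be one. The two possibilities give the two sides of $\mathsf m$. A module of the left side that meets both $\{w,x\}$ and $\{y,z\}$ contains all four variables, since the partner of a chosen element distinguishes the two chosen elements. This leaves $\{w,x\}$ and $\{y,z\}$, and on the right $y$ distinguishes $w,x$ and $w$ distinguishes $y,z$.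
\end{example}

\begin{example}\label{ex:context}
The inference $u\land(x\land(y\lor z))\to u\land((x\land y)\lor z)$ is prime but not reduced. Both sides become $u\land x$ under $y=1,z=0$, $u\land y$ under $x=1,z=0$, and $u\land z$ under $x=1,y=0$. So an intermediate $h$ has the form $u\land h'$ by Lemma~\ref{lem:structure}(b), and setting $u=1$ places $h'$ between the sides of $\mathsf s$. The set $\{x,y,z\}$ is a common module. This prime has four variables but is derived in one step by $\mathsf s$, which has three.
\end{example}

The last example is typical: a prime that is not reduced is a smaller inference placed in a context, or an instance of a smaller inference.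

\begin{lemma}\label{lem:module}
Let $p=(f\to g)$ be a prime on $U$ and $M$ a common module with $2\le|M|<|U|$. Write $f=_{AC}F[A/r]$ and $g=_{AC}G[B/r]$ as in Lemma~\ref{lem:structure}(c). Then $F\le G$ and $A\le B$, and moreover $A\equiv B$ or $F\equiv G$.
\end{lemma}

\begin{proof}
Setting all variables of $M$ to $c\in\{0,1\}$ gives $A$ and $B$ the value $c$, so $F|_{r=c}\le G|_{r=c}$. Hence $F\le G$. If some assignment on $M$ made $A$ true and $B$ false, we would get $F|_{r=1}\le G|_{r=0}$, and for $u\in M$ monotonicity in $r$ would give $f^u\le F|_{r=1}\le G|_{r=0}\le g_u$, contrary to non-triviality. So $A\le B$, and $f\equiv F[A/r]\le G[A/r]\le G[B/r]\equiv g$. As $p$ is prime, the middle formula is equivalent to an end. If $G[A/r]\equiv F[A/r]$, then $F\equiv G$, because $A$ takes both values. If $G[A/r]\equiv G[B/r]$, neutralizing $G$ around the leaf $r$ gives $A\equiv B$.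
\end{proof}

\subsection{Restriction}

We now name the relation between $\mathsf s$ and $q$ found in Section~\ref{sec:idea}. For an injection $\iota$ on the variables of $\phi$, let $\iota\phi$ be $\phi$ with each $v$ renamed $\iota(v)$.

\begin{definition}
For primes $p,P$ write $p\preceq P$ \emph{via} $\iota$ if $\iota:V_p\to V_P$ is an injection and there is an assignment $\alpha$ on $V_P\setminus\iota(V_p)$ with $\phi_P|\alpha\equiv\iota\phi_p$ and $\psi_P|\alpha\equiv\iota\psi_p$.
\end{definition}

\begin{lemma}\label{lem:restriction}
The relation $\preceq$ is reflexive and transitive. If $p\preceq P$ via $\iota$, then $|V_p|\le|V_P|$; the map $\iota$ preserves types on both sides, that is, $t_{\phi_P}(\iota u,\iota v)=t_{\phi_p}(u,v)$ and $t_{\psi_P}(\iota u,\iota v)=t_{\psi_p}(u,v)$; and $P$ derives $p$ in one step.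
\end{lemma}

\begin{proof}
If $p\preceq P$ by $\iota,\alpha$ and $P\preceq P'$ by $\iota',\alpha'$, then $p\preceq P'$ via $\iota'\iota$, with $\alpha'$ extended by $\iota'(v)\mapsto\alpha(v)$. Preservation of types is Lemma~\ref{lem:types}(c). Let $\sigma$ send $\iota(v)$ to $v$ and the other variables of $V_P$ to the constants given by $\alpha$. Then $\sigma(\phi_P)$ and $\sigma(\psi_P)$ are linear and equivalent to $\phi_p$ and $\psi_p$, hence $\mathsf{acu}$-equivalent to them by Lemma~\ref{lem:unique}(b).
\end{proof}

The last claim is where the argument depends on substituting constants and on the unit laws: they let a larger prime replace a smaller one.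

\section{Reduced primes generate all linear inferences}\label{sec:generate}

\begin{proposition}\label{prop:generate}
If $Y\subseteq L$ derives every reduced prime, then $Y$ is complete.
\end{proposition}

\begin{proof}
By Example~\ref{ex:switch}, $Y$ derives $\mathsf s$. The instances $\bot\land(\bot\lor A)\to(\bot\land\bot)\lor A$ and $A\land(\top\lor\top)\to(A\land\top)\lor\top$ of $\mathsf s$ are, up to $\mathsf{acu}$, $\bot\to A$ and $A\to\top$. So $Y$ derives these for every formula $A$.

Let $f\to g$ be in $L$, let $U$ be the set of variables occurring in $f$ or $g$, and induct on $N=|U|$. If $N=0$, each side is $\mathsf{acu}$-equivalent to a constant, and the inference is, up to $\mathsf{acu}$, one of $\bot\to\bot$, $\top\to\top$, $\bot\to\top$.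

Let $N\ge1$. If $f\to g$ is trivial at some $u\in U$, then $f^u\to g_u$ is a linear inference with fewer variables, and $Y$ derives it by induction. It also derives $f\to f^u$ and $g_u\to g$, by applying $A\to\top$ and $\bot\to A$ to the literal of $u$ where there is one. So $Y$ derives $f\to g$.

Otherwise Lemma~\ref{lem:normal} applies. The substitution of $\neg u$ for $u$ is its own inverse and preserves validity, triviality and derivability, so we may assume that $f,g$ are positive linear on $U$. If $f\equiv g$, then $f=_{AC}g$. If not, there are finitely many positive linear formulas on $U$, so there is a chain $f=h_0<h_1<\dots<h_m=g$ of them that cannot be refined. By (T1) each $h_i\to h_{i+1}$ is nowhere trivial, so it is a prime. If it is reduced, $Y$ derives it by hypothesis. If not, take $M,F,G,A,B$ as in Lemma~\ref{lem:module}. The linear inferences $F\to G$ and $A\to B$ have $N-|M|+1<N$ and $|M|<N$ variables, so $Y$ derives them. If $A\equiv B$, then $A=_{AC}B$ and $h_i\to h_{i+1}$ is, up to $AC$, the instance of $F\to G$ with $A$ substituted for $r$. If $F\equiv G$, then $F=_{AC}G$ and $h_i\to h_{i+1}$ is $A\to B$ in the context $F$ with hole $r$. In all cases $Y$ derives $h_i\to h_{i+1}$, and hence $f\to g$.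
\end{proof}

\section{Reduced primes are derived in one step}\label{sec:onestep}

If all formulas in a derivation of a prime $p$ were linear, Lemma~\ref{lem:gap} would show that each is equivalent to $\phi_p$ or $\psi_p$, and that some step jumps from one to the other. But intermediate formulas may repeat variables. Since the rules are linear, each occurrence of a variable can be followed from step to step, and occurrences with different histories can be given different names. For instance, with the rules $\bot\to x$ and $x\to\top$ we have
\[
x\land y\ =_{\mathsf{acu}}\ (x\land y)\lor\bot\ \to\ (x\land y)\lor y\ \to\ (x\land\top)\lor y\ =_{\mathsf{acu}}\ x\lor y .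
\]
The $y$ created in the first step is unrelated to the $y$ deleted in the second; naming it $y'$ makes every formula linear, but the derivation then ends in $x\lor y'$. This change of the conclusion is a symptom of triviality at $y$, and for primes it does not occur.

\begin{proposition}\label{prop:onestep}
If $Y\subseteq L$ derives a reduced prime $p$, then some rule $\rho\in Y$ derives $p$ in one step, and at least $|V_p|$ variables occur on both sides of this $\rho$.
\end{proposition}

\begin{proof}
Unfold the derivation into a sequence $\phi_p=\xi_0,\xi_1,\dots,\xi_N=\psi_p$ in which each passage from $\xi_j$ to $\xi_{j+1}$ is either one application of an $\mathsf{acu}$ equation, in either direction and in a context, or a rule step $K[\sigma(\alpha)]\to K[\sigma(\beta)]$ with $\alpha\to\beta$ in $Y$. ``Leaf'' means a leaf carrying a literal.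

\emph{Linearization.} Match leaves of $\xi_j$ with leaves of $\xi_{j+1}$ as follows. A leaf in the context of the step is matched with itself. In an application of associativity, commutativity or an identity law, each subformula named in the equation appears once on each side, and corresponding leaves of the two copies are matched. In an application of $A\land\bot=\bot$ or $A\lor\top=\top$, the leaves of $A$ are unmatched. In a rule step, each variable $x$ occurs at most once in $\alpha$ and at most once in $\beta$. If it occurs in both, the two places are filled by $\sigma(x)$ or $\sigma(\neg x)$; these are trees of the same shape, the second having all connectives, constants and literals dualized, and we match corresponding leaves. Leaves coming from a variable that occurs on one side only are unmatched. Because the rule is linear, each leaf has at most one match in the next formula and at most one in the previous formula. The leaves therefore fall into \emph{threads}: each thread contains exactly one leaf in each $\xi_j$ for $j$ in some interval, and all its leaves carry the same variable.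

Name the thread that starts at the leaf of $v$ in $\xi_0=\phi_p$ by $v$, and give all other threads distinct names outside $V_p$. Let $\xi'_j$ be $\xi_j$ with the variable at each leaf replaced by the name of its thread, keeping the polarity of the leaf. Each $\xi'_j$ is linear. Each step is still a step of the same kind with the same equation or rule: for a rule step, the new value of $\sigma(x)$ is read off from either place filled by $x$, and the two readings agree because matched leaves have the same name and their old polarities. We keep the notation $K,\sigma$ for the renamed data. We have $\xi'_0=\phi_p$, and $\xi'_N$ is $\psi_p$ with some variables $v$ possibly renamed to new variables $v'$. Suppose that $v$ is renamed. The implication $\phi_p\to\xi'_N$ is valid. Substituting $u$ for $u'$ for the other renamed variables, $1$ for $v$ and $0$ for $v'$, we get $\phi_p|_{v=1}\le\psi_p|_{v=0}$, so $p$ is trivial at $v$. This is impossible, and so $\xi'_N=\psi_p$.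

\emph{The step.} Each $\xi'_j$ is linear with $\phi_p\le\xi'_j\le\psi_p$, so it is equivalent to $\phi_p$ or $\psi_p$ by Lemma~\ref{lem:gap}. Hence for some $j$ we have $f:=\xi'_j\equiv\phi_p$ and $g:=\xi'_{j+1}\equiv\psi_p$. As $f\not\equiv g$, this is a rule step $f=K[\sigma(\alpha)]$, $g=K[\sigma(\beta)]$, with $\rho=(\alpha\to\beta)\in Y$. By Lemma~\ref{lem:unique}(b), $f=_{\mathsf{acu}}\phi_p$ and $g=_{\mathsf{acu}}\psi_p$, so $\rho$ derives $p$ in one step.

\emph{Counting.} By Lemma~\ref{lem:types}(c), each $v\in V_p$ occurs positively in $f$ and in $g$, and the types of pairs from $V_p$ in $f$ and $g$ are those in $\phi_p$ and $\psi_p$. The leaves of $v$ in $f$ and $g$ have the same name, so they lie in one thread and are matched. Thus either $v$ lies in $K$, or its two leaves lie in the two places filled by a variable $x$ occurring on both sides of $\rho$. Let $V_K$ and $V_x$ be the corresponding subsets; they partition $V_p$. If $V_x\neq\emptyset$, then $x$ has the same polarity in $\alpha$ and $\beta$, since matched leaves of $V_x$ are both positive, so the two places are filled by the same formula.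

Each $V_x$ is the set of variables of $V_p$ in one subformula of $f$, and also in one subformula of $g$, so it is a common module of $p$. The same holds for $V_p\setminus V_K$, with the subformulas $\sigma(\alpha)$ and $\sigma(\beta)$. A pair inside one $V_x$ is unchanged, as the two subformulas are identical. A pair meeting $V_K$ is unchanged, as its lowest common ancestor is the same node of $K$ in $f$ and in $g$. Since $p$ has a changed pair, $V_x\neq V_p$ for all $x$, and $|V_p\setminus V_K|\ge2$. Since $p$ is reduced, $|V_x|\le1$ for all $x$ and $V_K=\emptyset$. So $|V_p|$ is at most the number of variables $x$ occurring on both sides of $\rho$.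
\end{proof}

Reducedness enters only in the last two sentences, and Example~\ref{ex:context} shows that the bound fails without it. Propositions~\ref{prop:generate} and~\ref{prop:onestep} combine into a criterion.

\begin{corollary}\label{cor:criterion}
A set $Y\subseteq L$ is complete if and only if every reduced prime is derived in one step by a single rule of $Y$.
\end{corollary}

\section{Joining two reduced primes along a changed pair}\label{sec:join}

Given reduced primes $p_1,p_2$, we want a reduced prime above both. It seems hard to write down such an inference and verify that it is prime. Instead we construct some valid inference $f\to g$ that restricts to both, and shrink it. The obstacle to shrinking is the following. A linear $h$ between $f$ and $g$ restricts to one side of $p_1$ and to one side of $p_2$. If it restricts to both left sides we may replace $f$ by $h$, and if to both right sides we may replace $g$ by $h$; in the mixed cases we are stuck. Mixed cases do occur: for $p_1,p_2$ on disjoint variables, $\phi_{p_1}\land\phi_{p_2}\to\psi_{p_1}\land\psi_{p_2}$ restricts to both, and $h=\psi_{p_1}\land\phi_{p_2}$ is mixed. The remedy is to make the two copies share a changed pair: the type of that pair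 in $h$ then decides the side for both.

\begin{proposition}\label{prop:join}
Let $p_1,p_2$ be reduced primes, not necessarily distinct, and let $a_i,b_i\in V_{p_i}$ be such that the pairs $\{a_1,b_1\}$ and $\{a_2,b_2\}$ are both removed or both added. Then there is a reduced prime $P$ with $p_i\preceq P$ via $\iota_i$ $(i=1,2)$, where $\iota_1(a_1)=\iota_2(a_2)$ and $\iota_1(b_1)=\iota_2(b_2)$.
\end{proposition}

Since the $\iota_i$ preserve types, the conclusion is impossible when one pair is removed and the other added. For the proof write $p_i=(\phi_i\to\psi_i)$ and $V_i=V_{p_i}$, and let $\circ\neq\bullet$ be the types of $\{a_i,b_i\}$ in $\phi_i$ and in $\psi_i$, which do not depend on $i$. A \emph{common extension} is a tuple $(U,f,g,\iota_1,\iota_2,\rho_1,\rho_2)$ where $U$ is a finite set of variables; $f\le g$ are linear formulas with variables in $U$; the $\iota_i:V_i\to U$ are injections with $\iota_1(a_1)=\iota_2(a_2)=:a$ and $\iota_1(b_1)=\iota_2(b_2)=:b$; and the $\rho_i$ are assignments on $U\setminus\iota_i(V_i)$ with $f|\rho_i\equiv\iota_i\phi_i$ and $g|\rho_i\equiv\iota_i\psi_i$.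

\subsection{A common extension exists}

After renaming variables we may assume $a_1=a_2=a$, $b_1=b_2=b$ and $V_1\cap V_2=\{a,b\}$; the $\iota_i$ will be inclusions. Put $W_1=V_2\setminus\{a,b\}$ and $W_2=V_1\setminus\{a,b\}$. Thus $W_i$ is the set of variables to be assigned in order to recover $p_i$, the sets $W_1,W_2$ are disjoint, and $V_i=\{a,b\}\cup W_{3-i}$.

The first attempt is to nest the two formulas around the shared pair. Up to commutativity,
\[
\phi_i=K_i\big[A_i[a]\circ B_i[b]\big],\qquad \psi_i=K'_i\big[A'_i[a]\bullet B'_i[b]\big]
\]
with contexts $K_i,A_i,B_i$ (some may consist of the hole alone) whose variable sets partition $W_{3-i}$, and likewise $K'_i,A'_i,B'_i$. Let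
\[
\Phi_0=K_1\Big[K_2\big[A_1[A_2[a]]\circ B_1[B_2[b]]\big]\Big],\qquad
\Psi_0=K'_1\Big[K'_2\big[A'_1[A'_2[a]]\bullet B'_1[B'_2[b]]\big]\Big].
\]
These are positive linear on $V_1\cup V_2$. Neutralizing the three contexts with index $3-i$ gives assignments $\lambda_i,\mu_i$ on $W_i$ with $\Phi_0|\lambda_i\equiv\phi_i$ and $\Psi_0|\mu_i\equiv\psi_i$. For $v\in W_i$ write $\lambda(v)=\lambda_i(v)$ and $\mu(v)=\mu_i(v)$.

This attempt has two defects, both present for two copies $a\land(y_i\lor b)\to(a\land y_i)\lor b$ of switch. Here $\Phi_0=_{AC}a\land(y_1\lor y_2\lor b)$ and $\Psi_0=_{AC}(a\land y_1\land y_2)\lor b$. The implication $\Phi_0\to\Psi_0$ fails at $a=y_1=1$, $y_2=b=0$; and to recover $p_1$ we need $y_2=0$ on the left but $y_2=1$ on the right, which no single assignment provides. Both defects are repaired by new variables. A variable $s_i$ selects ``mode $i$'', in which validity is to come from $p_i$. Guards $c_v$ and $d_v$ allow the left and right occurrences of $v$ to be forced separately. Each guard has one occurrence left on the other side of the implication, and that occurrence is used to secure validity.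

Take new variables $s_1,s_2$, $d_v$ for $v\in W_1\cup W_2$, and $c_v$ for those $v$ with $\lambda(v)=0$. For $v\in W_1\cup W_2$ put
\[
\hat v=\begin{cases}v\land c_v&\text{if }\lambda(v)=0,\\ v&\text{if }\lambda(v)=1,\end{cases}
\qquad
\check v=\begin{cases}v\land d_v&\text{if }\mu(v)=0,\\ v\lor d_v&\text{if }\mu(v)=1,\end{cases}
\]
and $\hat v=\check v=v$ for $v\in\{a,b\}$. Let $\hat\Phi_0$ and $\check\Psi_0$ be obtained from $\Phi_0$ and $\Psi_0$ by substituting $\hat v$, respectively $\check v$, for each $v$. Let
\[
C_i=\{v\in W_i:\lambda(v)=0\},\qquad D_i=\{v\in W_i:\mu(v)=1\}\cup\{v\in W_{3-i}:\mu(v)=0\};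
\]
the sets $C_1,C_2$ are disjoint, and $D_1,D_2$ partition $W_1\cup W_2$. With the empty conjunction read as $\top$ and the empty disjunction as $\bot$, define
\[
\Theta_i=s_i\land\bigwedge_{v\in D_i}d_v,\quad \Gamma_i=s_i\land\bigvee_{v\in C_i}c_v,\quad
\Phi=\hat\Phi_0\land(\Theta_1\lor\Theta_2),\quad \Psi=\check\Psi_0\lor\Gamma_1\lor\Gamma_2 .
\]
Both $\Phi$ and $\Psi$ are linear. For the two copies of switch, with $c_i,d_i$ the guards of $y_i$, we have $C_1=D_1=\{y_2\}$, $C_2=D_2=\{y_1\}$, and
\begin{align*}
\Phi&=_{AC}a\land\big((y_1\land c_1)\lor(y_2\land c_2)\lor b\big)\land\big((s_1\land d_2)\lor(s_2\land d_1)\big),\\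
\Psi&=_{AC}\big(a\land(y_1\lor d_1)\land(y_2\lor d_2)\big)\lor b\lor(s_1\land c_2)\lor(s_2\land c_1).
\end{align*}

\emph{Validity.} Fix an assignment making $\Phi$ true, and $i$ with $\Theta_i$ true; so $s_i=1$ and $d_v=1$ for $v\in D_i$. If $c_v=1$ for some $v\in C_i$, then $\Gamma_i$ and hence $\Psi$ is true. Otherwise consider the values of $\hat v$ and $\check v$. For $v\in W_i$ we have $\hat v\le\lambda(v)$, since $\hat v=v\land c_v=0$ when $\lambda(v)=0$, and $\mu(v)\le\check v$, since $v\in D_i$ and $\check v=v\lor d_v=1$ when $\mu(v)=1$. For $v\in V_i$ we have $\hat v\le v$, and also $v\le\check v$, since the only case to check is $v\in W_{3-i}$ with $\mu(v)=0$, where $v\in D_i$ and $\check v=v\land d_v=v$. As $\Phi_0$ and $\Psi_0$ are monotone, the values at the fixed assignment satisfy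
\[
1=\hat\Phi_0\le\Phi_0|\lambda_i=\phi_i\le\psi_i=\Psi_0|\mu_i\le\check\Psi_0\le\Psi .
\]

\emph{Restrictions.} Let $\rho_i$ set $s_i=1$ and $s_{3-i}=0$; $v=\lambda(v)$ for $v\in W_i$; $c_v=0$ on $C_i$ and $c_v=1$ on $C_{3-i}$; $d_v=1$ on $D_i$ and $d_v=0$ on $D_{3-i}$. For $v\in W_i$ we get $\hat v\equiv\lambda(v)$, and $d_v=\mu(v)$, so $\check v\equiv\mu(v)$. For $v\in W_{3-i}$ we get $\hat v\equiv v$, and $d_v=1-\mu(v)$, so $\check v\equiv v$. Moreover $\Theta_i\equiv1$, and $\Gamma_i\equiv0$ by the choice of the $c_v$, and $\Gamma_{3-i}\equiv0$ by $s_{3-i}=0$. Hence $\Phi|\rho_i\equiv\Phi_0|\lambda_i\equiv\phi_i$ and $\Psi|\rho_i\equiv\Psi_0|\mu_i\equiv\psi_i$. With $U$ consisting of $V_1\cup V_2$ and the new variables, this is a common extension.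

\subsection{A minimal common extension is a reduced prime}

Choose a common extension with $|U|$ minimal and, subject to that, with the least number of Boolean functions on $U$ that are represented by a linear formula $h$ with variables in $U$ and $f\le h\le g$. We show that $f\to g$ is, after normalization, the required $P$. To lighten notation we write $\phi_i,\psi_i$ for $\iota_i\phi_i,\iota_i\psi_i$.

\emph{Sides.} Let $h$ be linear with variables in $U$ and $f\le h\le g$. Then $\phi_i\le h|\rho_i\le\psi_i$, so $h|\rho_i\equiv\phi_i$ or $h|\rho_i\equiv\psi_i$ by Lemma~\ref{lem:gap}. By Lemma~\ref{lem:types}(c), $t_h(a,b)=\circ$ in the first case and $t_h(a,b)=\bullet$ in the second. So the same case holds for $i=1$ and $i=2$; we call $h$ \emph{left} or \emph{right} accordingly.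

\emph{The inference $f\to g$ is not trivial at any $u\in U$.} Suppose $f^u\le g_u$. If $u\in\iota_i(V_i)$, then (T2) with $\beta=\rho_i$ makes $p_i$ trivial at a variable. So $u$ lies in neither image and is assigned by both $\rho_i$; let $\rho_i^-$ be $\rho_i$ without $u$. From $f\le f^u\le g_u\le g$, each of $f^u,g_u$ is left or right. If $f^u$ is right and $g_u$ left, then $\psi_1\le\phi_1$, which is false. If $f^u$ is left and $g_u$ right, then $(U\setminus\{u\},f^u,g_u,\iota_1,\iota_2,\rho_1^-,\rho_2^-)$ is a common extension with fewer variables.

In the two remaining cases we find a linear formula $k$ with variables in $\iota_1(V_1)\cup\{u\}$ such that $k_u\equiv\phi_1$ and $k^u\equiv\psi_1$. If both are left, take $k=g|\rho_1^-$. Then $k_u=g_u|\rho_1^-\equiv\phi_1$, and $k|_{u=\rho_1(u)}\equiv\psi_1$ is one of $k_u,k^u$, hence $k^u$. If both are right, take $k=f|\rho_1^-$. Then $k^u=f^u|\rho_1^-\equiv\psi_1$, and $k|_{u=\rho_1(u)}\equiv\phi_1$ is one of $k_u,k^u$, hence $k_u$. Such a $k$ cannot exist. It depends on $u$ and on the variables of $\iota_1(V_1)$, so after elimination of constants it contains, up to commutativity, a subformula $\ell\land A$ or $\ell\lor A$, where $\ell$ is the literal of $u$ and $A$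 contains some $v\in\iota_1(V_1)$. In the first case $k_u$, and in the second case $k^u$, does not depend on $v$; but $\phi_1$ and $\psi_1$ both do.

Now apply Lemma~\ref{lem:normal}. The variables in the images of $\iota_1,\iota_2$ occur positively by Lemma~\ref{lem:types}(c). For each negatively occurring $u$ substitute $\neg u$ for $u$ and reverse the values $\rho_1(u),\rho_2(u)$; then eliminate constants. This yields a common extension with the same $U$ and the same number of intermediate functions, so we may assume that $f,g$ are positive linear on $U$.

\emph{The inference $f\to g$ is prime.} We have $f\not\equiv g$ since $f|\rho_1\not\equiv g|\rho_1$. Suppose $f<h<g$ with $h$ positive linear on $U$. If $h$ is left, replace $f$ by $h$; if right, replace $g$ by $h$. The result is a common extension on the same $U$ whose intermediate functions are among the old ones and exclude $f$, respectively $g$. This contradicts minimality. So $P=(f\to g)$ is a prime, $p_i\preceq P$ via $\iota_i$, and $\{a,b\}$ is a changed pair of $P$.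

\emph{The prime $P$ is reduced.} Suppose that $M$ is a common module with $2\le|M|<|U|$, and write $f=_{AC}F[A/r]$, $g=_{AC}G[B/r]$ as in Lemma~\ref{lem:module}, so $F\le G$, $A\le B$. Since $\iota_i$ preserves types, $\iota_i^{-1}(M)$ is a common module of $p_i$; as $p_i$ is reduced, it has at most one element or equals $V_i$.

Suppose $A\equiv B$. Then pairs inside $M$ are unchanged, so $\{a,b\}\not\subseteq M$, and therefore $|\iota_i(V_i)\cap M|\le1$ for both $i$. We contract $M$ to the variable $r$. Let $U'=(U\setminus M)\cup\{r\}$, and define $\iota'_i,\rho'_i$ as follows, with $\rho'_i$ equal to $\rho_i$ on $U\setminus M$. If $\iota_i(V_i)\cap M=\emptyset$, then $A|\rho_i\equiv B|\rho_i$ is a constant; let $\rho'_i(r)$ be that constant and $\iota'_i=\iota_i$. If $\iota_i(V_i)\cap M=\{m\}$, then $A|\rho_i\equiv B|\rho_i$ is a monotone function of $m$ alone, and it is not constant since $f|\rho_i\equiv\phi_i$ depends on $m$; so it is equivalent to $m$. Let $\iota'_i$ be $\iota_i$ with the value $m$ replaced by $r$. In both cases $F|\rho'_i$ and $G|\rho'_i$ are equivalent to the two sides of $p_i$ renamed by $\iota'_i$. If $a\in M$, then $\iota'_1(a_1)=r=\iota'_2(a_2)$, and otherwise both values remain $a$; the same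 holds for $b$. So $(U',F,G,\iota'_1,\iota'_2,\rho'_1,\rho'_2)$ is a common extension with $|U'|<|U|$.

Suppose $F\equiv G$. A pair not contained in $M$ has its types computed in $F$ and $G$, with $r$ standing for an element of $M$, so it is unchanged. Hence $\{a,b\}\subseteq M$, and therefore $\iota_i(V_i)\subseteq M$ for both $i$. We discard everything outside $M$. The assignment $\rho_i$ covers $U\setminus M$, so $F|\rho_i\equiv G|\rho_i$ is a monotone function of $r$ alone; it is not constant, since $f|\rho_i$ is not, so it is equivalent to $r$. Thus $A|\rho_i\equiv f|\rho_i\equiv\phi_i$ and $B|\rho_i\equiv g|\rho_i\equiv\psi_i$, and $M,A,B,\iota_1,\iota_2$ with the $\rho_i$ restricted to $M$ form a common extension with $|M|<|U|$.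

By Lemma~\ref{lem:module} one of the two cases holds, and each contradicts minimality. This proves Proposition~\ref{prop:join}.

\section{The prime $q$}\label{sec:q}

Proposition~\ref{prop:join} leaves two gaps. It cannot join $\mathsf s$, which has only a removed pair, with $\mathsf m$, which has only added pairs. And it gives no control of size: for two copies of switch joined along their removed pairs, switch itself satisfies the conclusion. The inference $q$ of \eqref{eq:q} closes both gaps: it has changed pairs of both kinds, and it has two removed pairs that can never be matched by a symmetry (Section~\ref{sec:large}).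

\begin{figure}[ht]
\centering
\begin{tikzpicture}[baseline=(current bounding box.north),level distance=8mm,inner sep=1.5pt,
level 1/.style={sibling distance=26mm},level 2/.style={sibling distance=13mm},level 3/.style={sibling distance=6.5mm}]
\node{$\land$}
 child{node{$\lor$}
  child{node{$\land$} child{node{$w$}} child{node{$w'$}}}
  child{node{$\land$} child{node{$x$}} child{node{$x'$}}}}
 child{node{$\lor$}
  child{node{$\land$} child{node{$y$}} child{node{$y'$}}}
  child{node{$\land$} child{node{$z$}} child{node{$z'$}}}};
\end{tikzpicture}\quad
\begin{tikzpicture}[baseline=(current bounding box.north),level distance=8mm,inner sep=1.5pt,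
level 1/.style={sibling distance=30mm},level 2/.style={sibling distance=20mm},level 3/.style={sibling distance=9mm},level 4/.style={sibling distance=6mm}]
\node{$\lor$}
 child{node{$\land$} child{node{$w$}} child{node{$y$}}}
 child{node{$\land$}
  child{node{$\lor$} child{node{$x$}} child{node{$\land$} child{node{$w'$}} child{node{$z'$}}}}
  child{node{$\lor$} child{node{$\land$} child{node{$x'$}} child{node{$y'$}}} child{node{$z$}}}};
\end{tikzpicture}
\caption{The trees of the two sides $\Lambda$ (left) and $\Omega$ (right) of the inference $q$. The type of a pair of variables is the connective at the node where the paths from the two leaves to the root meet.}\label{fig:q}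
\end{figure}

Let $V=S\cup S'$ with $S=\{w,w',x,x'\}$ and $S'=\{y,y',z,z'\}$. From Figure~\ref{fig:q}, the $28$ pairs have the following types in $\Lambda$ and $\Omega$.
\begin{equation}\label{eq:qtypes}
\begin{array}{ll}
\land\text{ in both:}& wy,\ xx',\ zz',\ xz,\ xy',\ w'z,\ x'y',\ w'z',\ w'y',\ x'z'\\
\lor\text{ in both:}& wx,\ wx',\ w'x,\ yz,\ yz',\ y'z\\
\land\text{ in }\Lambda,\ \lor\text{ in }\Omega:& ww',\ yy',\ wy',\ w'y,\ wz,\ xy,\ wz',\ x'y,\ xz',\ x'z\\
\lor\text{ in }\Lambda,\ \land\text{ in }\Omega:& w'x',\ y'z'
\end{array}
\end{equation}

\begin{proposition}\label{prop:q}
The inference $q$ is a reduced prime. The pairs $\{w,w'\}$ and $\{w,z\}$ are removed, and $\{w',x'\}$ is added.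
\end{proposition}

\begin{proof}
The last sentence, and $\Lambda\not\equiv\Omega$, are read off from \eqref{eq:qtypes}. The involution $\tau$ exchanging $w\leftrightarrow y$, $w'\leftrightarrow y'$, $x\leftrightarrow z$, $x'\leftrightarrow z'$ maps $\Lambda$ and $\Omega$ to themselves up to $AC$.

\emph{Validity.} If $\Lambda$ is true, one of the sets $ww'yy'$, $ww'zz'$, $xx'yy'$, $xx'zz'$ consists of true variables. In these cases $\Omega$ is true through $w\land y$, through $w'\land z'$ and $z$, through $x$ and $x'\land y'$, and through $x$ and $z$.

\emph{Fixed types.} Under each of the following assignments, $\Lambda$ and $\Omega$ become the same function.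
\[
\begin{array}{ll|l|l}
\text{set to }0&\text{set to }1&\Lambda\text{ becomes}&\Omega\text{ becomes}\\ \hline
w,w',z,z'&y&(x\land x')\land y'&x\land(x'\land y')\\
z,z'&w',y,y'&w\lor(x\land x')&w\lor(x\land x')\\
y,y'&w,x',z'&(w'\lor x)\land z&(x\lor w')\land z\\
x,x',z,z'&w',y'&w\land y&w\land y
\end{array}
\]
Every variable except $z'$ occurs in the third column, so $q$ is not trivial at it by (T2); for $z'=\tau(x')$ use the symmetry.

Let $f$ be positive linear on $V$ with $\Lambda\le f\le\Omega$. We must show $f\equiv\Lambda$ or $f\equiv\Omega$. Call a pair an \emph{edge} or a \emph{non-edge} according to whether its type in $f$ is $\land$ or $\lor$. The formula $\tau f$ also lies between $\Lambda$ and $\Omega$, and $uv$ is an edge of $f$ exactly when $\tau(u)\tau(v)$ is an edge of $\tau f$. So a statement proved for all such $f$ remains true after applying $\tau$ to it. The table and the symmetry give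
\begin{equation}\label{eq:fixed}
\begin{array}{ll}
\text{edges:}& wy,\ xx',\ zz',\ xz,\ xy',\ w'z,\ x'y',\ w'z';\\
\text{non-edges:}& wx,\ wx',\ w'x,\ yz,\ yz',\ y'z.
\end{array}
\end{equation}
We use Lemma~\ref{lem:structure}(d). Naming a forbidden path $a,b,c,d$ asserts that, under the assumption to be refuted, $ab,bc,cd$ are edges and $ac,bd,ad$ are non-edges.
\begin{itemize}
\item[(a)] $w'y'$ is an edge. Otherwise $w',z,x,y'$ is a forbidden path: $w'z,zx,xy'$ are edges and $w'x,zy'$ are non-edges by \eqref{eq:fixed}, and $w'y'$ is a non-edge by assumption.
\item[(b)] $wz$ and $xy$ have the same type. If only $wz$ is an edge, $y,w,z,x$ is a forbidden path; if only $xy$ is, $w,y,x,z$ is one.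
\item[(c)] $wz$ and $wz'$ have the same type. If only $wz$ is an edge, $y,w,z,z'$ is a forbidden path; if only $wz'$ is, $y,w,z',z$ is one. By $\tau$, $xy$ and $x'y$ have the same type.
\end{itemize}
So the four pairs $wz,wz',xy,x'y$ are all edges or all non-edges. This set of pairs is invariant under $\tau$, so the symmetry may be used within each case.

\emph{Case 1: $wz,wz',xy,x'y$ are edges.} We show that $f$ has the types of $\Lambda$.
\begin{itemize}
\item[(d)] $x'z$ is an edge, else $x',x,z,w$ is a forbidden path. By $\tau$, $xz'$ is an edge.
\item[(e)] $wy'$ is an edge. Otherwise $w,y,x,y'$ is a forbidden path if $yy'$ is a non-edge, and $z,w,y,y'$ is one if $yy'$ is an edge. By $\tau$, $w'y$ is an edge.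
\item[(f)] $x'z'$ is an edge, else $x',y,w,z'$ is a forbidden path.
\end{itemize}
All sixteen pairs across $S$ and $S'$ are now edges: seven... to be precise, $wy,w'z,w'z',xy',xz,x'y'$ by \eqref{eq:fixed}, $w'y'$ by (a), four by the case assumption, and $x'z,xz',wy',w'y,x'z'$ by (d)--(f). So $f=_{AC}f_S\land f_{S'}$ by Lemma~\ref{lem:structure}(b). When exactly $w,w',z,z'$ are true, $\Lambda$ and hence $f$ is true; so $f_{S'}$ is true when exactly $z,z'$ are true. When exactly $w,z,z'$ are true, $\Omega$ and hence $f$ is false; so $f_S$ is false when only $w$ is true. If $ww'$ were a non-edge, $w$ would have type $\lor$ with $w',x,x'$, and $f_S=_{AC}w\lor f_{\{w',x,x'\}}$ would be true there. So $ww'$ is an edge. Then $w'x'$ is a non-edge, else $w,w',x',x$ is a forbidden path. By $\tau$, $yy'$ is an edge and $y'z'$ a non-edge. By \eqref{eq:qtypes} all types agree with those of $\Lambda$, so $f\equiv\Lambda$.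

\emph{Case 2: $wz,wz',xy,x'y$ are non-edges.} We show that $f$ has the types of $\Omega$.
\begin{itemize}
\item[(g)] $ww'$ is a non-edge, else $w,w',z,x$ is a forbidden path. By $\tau$, $yy'$ is a non-edge.
\item[(h)] $w'y$ is a non-edge, else $w,y,w',z$ is a forbidden path. By $\tau$, $wy'$ is a non-edge.
\end{itemize}
Now the only edge at $w$ or $y$ is $wy$, so $f=_{AC}(w\land y)\lor h$ with $h$ positive linear on $\{x,x',w',y',z,z'\}$. Setting $w=1,y=0$ in $\Lambda\le f$ and $w=0$ in $f\le\Omega$ gives
\begin{equation}\label{eq:hbounds}
\big(w'\lor(x\land x')\big)\land z\land z'\ \le\ h\ \le\ \big(x\lor(w'\land z')\big)\land\big((x'\land y')\lor z\big).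
\end{equation}
\begin{itemize}
\item[(i)] $w'x'$, $y'z'$, $x'z'$ are edges. By (a) there is a maximal set $Q$ of variables of $h$, pairwise joined by edges, that contains $w'$ and $y'$. It contains neither $x$ nor $z$, as $w'x$ and $y'z$ are non-edges. By Lemma~\ref{lem:structure}(e), $h$ is true when exactly the variables of $Q$ are true, and then the upper bound in \eqref{eq:hbounds} forces $z'\in Q$ and $x'\in Q$.
\item[(j)] $x'z$ is a non-edge. Otherwise $x'$ is joined by edges to $x,y'$ (by \eqref{eq:fixed}), to $w',z'$ (by (i)) and to $z$, so $h=_{AC}x'\land h'$ for some $h'$. But the lower bound in \eqref{eq:hbounds} makes $h$ true when exactly $w',z,z'$ are true. By $\tau$, $xz'$ is a non-edge.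
\end{itemize}
By \eqref{eq:qtypes} all types agree with those of $\Omega$, so $f\equiv\Omega$. Hence $q$ is prime.

\emph{Reducedness.} Let $M$ be a module of $\Lambda$ with $|M|\ge2$. Suppose $M$ contains $m\in S$ and $m'\in S'$. An element of $S$ of type $\lor$ with $m$ has type $\land$ with $m'$, so it lies in $M$. Thus $M$ contains whichever of $\{w,w'\}$, $\{x,x'\}$ does not contain $m$, and repeating the argument with an element of that pair gives $S\subseteq M$. In the same way $S'\subseteq M$, so $M=V$. Suppose $M\subseteq S$ meets both $\{w,w'\}$ and $\{x,x'\}$. The partner of each of the two chosen elements has type $\land$ with one and $\lor$ with the other, so $M=S$. Hence the modules of $\Lambda$ with $2\le|M|<8$ are among $\{w,w'\}$, $\{x,x'\}$, $S$ and their images under $\tau$. In $\Omega$, $y$ distinguishes $w,w'$; $w'$ distinguishes $x,x'$; and $y\notin S$ distinguishes $w,x$. So none of the three is a module of $\Omega$, and by symmetry neither are their images.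
\end{proof}

With Proposition~\ref{prop:onestep} this completes the argument of Section~\ref{sec:idea}. It also shows that $\{\mathsf s,\mathsf m\}$ does not derive $q$, since these rules have fewer than eight variables.

\section{Large upper bounds}\label{sec:large}

To force growth we join a prime with itself along two different removed pairs. If the join is no larger, the two embeddings differ by a type-preserving permutation that carries one pair to the other. Primes above $q$ admit no such permutation for the pairs $(w,w')$ and $(w,z)$, because of a count that uses only four variables of $\Lambda$.

\begin{lemma}\label{lem:large}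
For every $n$ there is a reduced prime $Q$ with $q\preceq Q$ and $|V_Q|>n$.
\end{lemma}

\begin{proof}
Suppose not. Since $q\preceq q$, there is a reduced prime $P\succeq q$ with $|V_P|$ maximal. Denote the images in $V_P$ of the variables of $q$ by the same letters. Types are preserved, so $\{w,w'\}$ and $\{w,z\}$ are removed pairs of $P$. Proposition~\ref{prop:join} with $p_1=p_2=P$, $(a_1,b_1)=(w,w')$ and $(a_2,b_2)=(w,z)$ gives a reduced prime $P'\succeq P$ via $\iota_1$ and via $\iota_2$, with $\iota_1(w)=\iota_2(w)$ and $\iota_1(w')=\iota_2(z)$. As $P'\succeq q$, maximality gives $|V_{P'}|=|V_P|$, so $\iota_1,\iota_2$ are bijections. Then $\theta=\iota_2^{-1}\iota_1$ is a permutation of $V_P$ that preserves types in $\phi_P$, with $\theta(w)=w$ and $\theta(w')=z$.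

All types below are taken in $\phi_P$. For $v\in V_P$ let $N_v$ be the set of $u\neq v$ such that $uv$ has type $\lor$. Then $\theta(N_v)=N_{\theta(v)}$, so $\theta$ maps $N_w\cap N_{w'}$ bijectively onto $N_w\cap N_z$. We show $N_w\cap N_z\subsetneq N_w\cap N_{w'}$, which is absurd for finite sets of equal size. As in $\Lambda$, the pairs $ww',wz,w'z,xz$ have type $\land$ and $wx,w'x$ have type $\lor$. Thus $x\in N_w\cap N_{w'}$ and $x\notin N_z$. Let $u\in N_w\cap N_z$; then $u\notin\{w,z\}$, and $u\neq w'$, $u\neq x$ because $w'\notin N_w$, $x\notin N_z$. Suppose that $uw'$ has type $\land$. If $ux$ has type $\lor$, then $u,w',z,x$ is a forbidden path ($uw',w'z,zx$ of type $\land$; $uz,w'x,ux$ of type $\lor$). If $ux$ has type $\land$, then $x,u,w',w$ is a forbidden path ($xu,uw',w'w$ of type $\land$; $xw',uw,xw$ of type $\lor$). So $u\in N_{w'}$.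
\end{proof}

\begin{proposition}\label{prop:directed}
\textup{(a)} For every reduced prime $p$ and every $n$ there is a reduced prime $P$ with $p\preceq P$, $q\preceq P$ and $|V_P|>n$.
\textup{(b)} Any finitely many reduced primes have a common upper bound for $\preceq$ among reduced primes.
\end{proposition}

\begin{proof}
A prime above $q$ has both a removed and an added pair, by Proposition~\ref{prop:q} and preservation of types. Since every prime has a changed pair, Proposition~\ref{prop:join} joins any reduced prime with any reduced prime above $q$.

(a) Join $p$ with the prime $Q$ of Lemma~\ref{lem:large}; the result $P$ satisfies $P\succeq Q\succeq q$ and $|V_P|\ge|V_Q|>n$.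

(b) Given $p,p'$, take $P\succeq p,q$ by (a) and join $P$ with $p'$. Induction and transitivity extend this to finitely many primes.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Recall from Lemma~\ref{lem:restriction} that whatever derives $P$ derives every $p\preceq P$. There are countably many formulas, so we fix an enumeration $p_1,p_2,\dots$ of all reduced primes.

\begin{proof}[Proof of Theorem~\ref{thm:more}(1) and (2)]
(1) Suppose that no $X_j$ is complete. By Proposition~\ref{prop:generate}, for each $j$ there is a reduced prime $p^{(j)}$ that $X_j$ does not derive. Let $P$ be a reduced prime above $p^{(1)},\dots,p^{(m)}$ (Proposition~\ref{prop:directed}(b)). By Corollary~\ref{cor:criterion} a single rule $\rho\in X$ derives $P$. It lies in some $X_j$, which then derives $p^{(j)}$, a contradiction.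

(2) Let $Y$ be the set of these rules and $p$ a reduced prime. Take a reduced prime $P\succeq p$ with $|V_P|>n$ (Proposition~\ref{prop:directed}(a)). As $X$ derives $P$, Proposition~\ref{prop:onestep} gives a rule $\rho\in X$ that derives $P$ and has more than $n$ variables occurring on both sides. So $\rho\in Y$, and $Y$ derives $p$. By Proposition~\ref{prop:generate}, $Y$ is complete.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n$ bound the number of variables of every rule in the finite set $F$. Then $X\setminus F$ contains the complete set of Theorem~\ref{thm:more}(2), so it is complete. The empty set is not complete: it derives only inferences whose sides are equivalent, and so not $\mathsf s$. If a finite $X$ were complete, $F=X$ would make the empty set complete. Finally, a complete $X$ is non-empty, and for $\rho\in X$ the proper subset $X\setminus\{\rho\}$ is complete, so $X$ is not minimal.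
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
By Theorem~\ref{thm:main}, $X$ is infinite, and it is countable; list it without repetition as $r_1,r_2,\dots$. The sets $X^n=X\setminus\{r_1,\dots,r_n\}$ are complete by Theorem~\ref{thm:main}, strictly decreasing, and have empty intersection.

For any finite $F\subseteq X$ and any $i$, the set $X\setminus F$ is complete, so by Corollary~\ref{cor:criterion} it contains a rule deriving $p_i$. Run through all pairs $(i,j)$ of positive integers in a sequence and choose for each a rule $\rho_{ij}\in X$ that derives $p_i$ and differs from the finitely many rules chosen before. The sets $Z_j=\{\rho_{ij}:i\ge1\}$ are pairwise disjoint, and each is complete by Proposition~\ref{prop:generate}.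
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ladder}]
Let $P_1=p_1$, and let $P_{k+1}$ be a reduced prime above $P_k$ and $p_{k+1}$ (Proposition~\ref{prop:directed}(b)). Then $P_{k+1}$ derives $P_k$, and $p_i\preceq P_k$ whenever $i\le k$. A complete $Y$ derives all $P_k$, so (i) implies (ii). If $Y$ derives $P_k$ for infinitely many $k$, then for each $i$ it derives some $P_k$ with $k\ge i$, hence $p_i$; so (ii) implies (i) by Proposition~\ref{prop:generate}. By Proposition~\ref{prop:onestep}, $Y$ derives $P_k$ if and only if a single rule of $Y$ derives it in one step, so (ii) and (iii) are equivalent.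
\end{proof}

The numbers $|V_{P_k}|$ are nondecreasing and, by Lemma~\ref{lem:large}, unbounded. So each inference occurs only finitely often in the sequence, and (ii) says equally that $Y$ derives infinitely many different members of it.

\begin{thebibliography}{1}

\bibitem{DR}
Anupam Das and Alex Rice,
\emph{Enumerating Independent Linear Inferences},
arXiv:2111.05209 (2021).

\end{thebibliography}
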